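# The gap below $d^2$ in polynomial volume growth

## 1. Jordan blocks on $E^d$ and the guess $(d-1)^2+1$

Let $f$ be an automorphism of a projective variety $X$ of dimension $d$ whose iterates grow only polynomially. Follow a point for $n$ steps: the tuples $(x,f(x),\dots,f^{n-1}(x))$ form a $d$-dimensional subvariety $\Gamma_n\subseteq X^n$. Its volume grows like a power of $n$. Which exponents can occur near the top of the range?

The first examples to try are linear. On a power $E^d$ of an elliptic curve, a unipotent integer matrix with Jordan blocks of sizes $r_1,\dots,r_m$ gives an automorphism, and we compute below that its exponent is $r_1^2+\dots+r_m^2$. One block gives $d^2$. If there are at least two blocks, then with $r=r_1$,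
$$\sum_i r_i^2\le r^2+(d-r)^2\le (d-1)^2+1\qquad(1\le r\le d-1),$$
the last step because $r^2+(d-r)^2$ is convex in $r$, so its maximum is at $r=1$ or $r=d-1$. So the first guess is: *the largest exponent is $d^2$, the next is $(d-1)^2+1$, and there is nothing strictly between.* This is the Second Gap Principle, a question taken from Fei Hu and Chen Jiang, "A lower bound for polynomial volume growth of automorphisms of zero entropy", arXiv:2604.21398 (2026). The guess is correct in every dimension and characteristic, and we shall prove it.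

**Definitions.** We work over an algebraically closed field $\mathbf k$ of arbitrary characteristic. Let $X$ be a normal projective variety of dimension $d$ and $H_X$ an ample divisor, Cartier after passing to a multiple. For an automorphism $f$ and $1\le i\le d$ put
$$\deg_i(f)=f^*H_X^i\cdot H_X^{d-i},\qquad \lambda_i(f)=\lim_{n\to\infty}(\deg_i(f^n))^{1/n}.$$
The automorphism has *zero entropy* if $\lambda_1(f)=1$, equivalently if $\lambda_i(f)=1$ for all $i$. For $n\ge2$ the *iterate graph* $\Gamma_n\subseteq X^n$ is the image of $x\mapsto(x,f(x),\dots,f^{n-1}(x))$. With $p_j:X^n\to X$ the projections,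
$$\operatorname{Vol}(\Gamma_n)=\Bigl(\sum_{j=1}^np_j^*H_X\Bigr)^d\cdot\Gamma_n,\qquad \operatorname{plov}(f)=\limsup_{n\to\infty}\frac{\log\operatorname{Vol}(\Gamma_n)}{\log n}.$$
The map $x\mapsto(x,\dots,f^{n-1}(x))$ is an isomorphism $X\to\Gamma_n$ that turns $p_j$ into $f^{j-1}$, so by the projection formula
$$\operatorname{Vol}(\Gamma_n)=\Bigl(\sum_{i=0}^{n-1}(f^i)^*H_X\Bigr)^d. \tag{1}$$
If $H'$ is another ample divisor and $cH'-H_X$, $cH_X-H'$ are ample, then the two volumes differ by a factor at most $c^d$ either way. So $\operatorname{plov}(f)$ does not depend on $H_X$. For $f=\mathrm{id}$ we get $\operatorname{Vol}(\Gamma_n)=n^dH_X^d$ and $\operatorname{plov}=d$.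

We use one known fact: for $f$ of zero entropy there is an integer $k$ with $\deg_1(f^n)\asymp n^k$.

**Computation on $E^d$.** Let $d\ge1$. For $a\in\mathbb Z^d$ let $\varphi_a:E^d\to E$, $y\mapsto\sum a_iy_i$, and let $\theta_a$ be the class of $\varphi_a^*\mathcal O_E([0])$. First we show
$$\theta_{a_1}\cdots\theta_{a_d}=\det(a_1,\dots,a_d)^2. \tag{2}$$
Let $A$ be the matrix with rows $a_j$ and $\alpha:E^d\to E^d$ the homomorphism it defines. The left side is the pullback under $\alpha$ of $\mathrm{pr}_1^*[0]\cdots\mathrm{pr}_d^*[0]=1$, so it equals $\deg\alpha$ if $\alpha$ is surjective and $0$ otherwise. By Smith normal form $A=S\,\mathrm{diag}(m_1,\dots,m_d)\,T$ with $S,T\in GL_d(\mathbb Z)$, which act by automorphisms. Multiplication by $m\ne0$ on $E$ has degree $m^2$, so $\deg\alpha=\prod m_i^2=\det(A)^2$ if no $m_i$ vanishes. If some $m_i=0$, then $\alpha$ is not surjective and both sides are $0$.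

Now let $U$ be a unipotent integer matrix, $u$ the automorphism $y\mapsto Uy$, and $H=\sum_j\theta_{e_j}$, which is ample. Since $\mathrm{pr}_j\circ u^n=\varphi_{\mathrm{row}_j(U^n)}$, we have $(u^n)^*H=\sum_j\theta_{\mathrm{row}_j(U^n)}$. By (2), $\theta_a\cdot H^{d-1}=\sum\det(a,e_{i_2},\dots,e_{i_d})^2=(d-1)!\sum_ia_i^2$, so
$$\deg_1(u^n)=(d-1)!\sum_{i,j}\bigl((U^n)_{ij}\bigr)^2. \tag{3}$$
Expanding (1) by (2) gives a sum of squared determinants over $d$-tuples from the $dn$ vectors $\mathrm{row}_j(U^i)$. Tuples with a repeated position contribute $0$, and the Cauchy–Binet formula gives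
$$\operatorname{Vol}(\Gamma_n)=d!\,\det G_n,\qquad G_n=\sum_{i=0}^{n-1}(U^i)^TU^i. \tag{4}$$

Take one Jordan block of size $r$, rows and columns numbered $0,\dots,r-1$, so that $(U^i)_{\rho c}=\binom{i}{c-\rho}$. Then $(G_n)_{bc}=\sum_{i<n}\sum_\rho\binom i{b-\rho}\binom i{c-\rho}$. The term $\rho=0$ is asymptotic to $n^{b+c+1}/\bigl(b!\,c!\,(b+c+1)\bigr)$, and the terms with $\rho\ge1$ are $O(n^{b+c-1})$. Hence
$$n^{-r^2}\det G_n=\det\bigl(n^{-(b+c+1)}(G_n)_{bc}\bigr)\longrightarrow\det\Bigl(\int_0^1\frac{t^b}{b!}\frac{t^c}{c!}\,dt\Bigr)>0,$$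
using $\sum_{b=0}^{r-1}(2b+1)=r^2$. The limit is the Gram determinant of linearly independent functions in $L^2[0,1]$. For several blocks $G_n$ is block diagonal, so
$$\operatorname{plov}(u)=r_1^2+\dots+r_m^2,\qquad \deg_1(u^n)\asymp n^{2(\max_i r_i-1)}. \tag{5}$$
The second statement follows from (3): the largest entry of $U^n$ is of order $n^{\max r_i-1}$. In particular $u$ has zero entropy.

For $d=2$ and one block, $G_n=\begin{pmatrix}n&\frac{n(n-1)}2\\ \frac{n(n-1)}2&n+\frac{(n-1)n(2n-1)}6\end{pmatrix}$ and $\operatorname{Vol}(\Gamma_n)=\frac{n^2(n^2+11)}6$, so the values for $d=2$ are $2$ and $4$. For $d=3$ we get $3,5,9$. For $d=4$ the partitions $1^4$, $2+1+1$, $2+2$, $3+1$, $4$ give $4,6,8,10,16$. Everything agrees with the guess, but these are only linear maps on one kind of variety.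

**Theorem A.** *Let $X$ be a normal projective variety of dimension $d\ge2$ over $\mathbf k$ and $f$ a zero-entropy automorphism. Then $\operatorname{plov}(f)=d^2$ or $\operatorname{plov}(f)\le(d-1)^2+1$. In particular $\operatorname{plov}(f)\notin\bigl((d-1)^2+1,\,d^2\bigr)$.*

**Theorem B.** *In addition, let $\deg_1(f^n)\asymp n^k$. Then $k=2\kappa$ is even, $\kappa\le d-1$, and:*

1. *$\operatorname{plov}(f)$ is an integer congruent to $d$ modulo $2$, and the limsup is a limit.*
2. *$(\kappa+1)^2+(d-\kappa-1)\le\operatorname{plov}(f)\le(\kappa+1)d$. The lower bound is attained for all $d\ge2$ and $0\le\kappa\le d-1$, over every $\mathbf k$.*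
3. *$k=2d-2\iff\operatorname{plov}(f)=d^2$; $\ k=2d-4\iff\operatorname{plov}(f)=(d-1)^2+1$; and if $k\le2d-6$, then $\operatorname{plov}(f)\le d(d-2)=(d-1)^2-1$.*

*In particular $d^2$ and $(d-1)^2+1$ are both attained for every $d\ge2$, so the interval in Theorem A cannot be enlarged at either end.*

## 2. Hodge index and nef classes

From here on $d\ge 2$. Let $N^1(X)$ be the group of Cartier divisors modulo numerical equivalence, a free abelian group of finite rank, and $V=N^1(X)_{\mathbb R}$. Intersection numbers of $d$ classes in $V$ are defined, symmetric and multilinear, and an automorphism preserves them. A class is *nef* if it has nonnegative degree on every irreducible curve. Nef classes form a closed cone, ample classes form an open cone inside it, and in particular they span $V$. A product of $d$ nef classes is $\ge0$, and of $d$ ample ones $>0$. Pullback by an automorphism preserves nefness and ampleness.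

We say that a symmetric form or matrix has *at most one positive eigenvalue*, counted with multiplicity, if it is positive definite on no plane. Being positive definite on a plane is an open condition, so our condition is closed under limits. It also passes to the pullback of a form along any linear map, because a positive definite plane maps injectively to one. In particular it passes to Gram matrices of finite families of vectors.

**Lemma 1.** *If $A_3,\dots,A_d$ are ample, the form $q(x,y)=x\cdot y\cdot A_3\cdots A_d$ on $V$ has at most one positive eigenvalue.*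

*Proof.* The aim is to reduce to a smooth surface. Replace the $A_i$ by very ample multiples. By Bertini's irreducibility theorem (Jouanolou, *Théorèmes de Bertini et applications*, Thm 6.3), valid in every characteristic, a general hyperplane section of an irreducible variety of dimension $\ge2$ is irreducible. So if $Z\subseteq X$ is integral of dimension $\ge3$, a general member of $|A_i|$ cuts $Z$ in a divisor with irreducible support $Z'$, whose cycle is $c'[Z']$ with $c'>0$. Cutting successively, $A_3\cdots A_d\cdot[X]=c[S]$ with $c>0$ and $S$ an integral surface ($S=X$ if $d=2$). Let $\pi:S'\to S$ be a resolution of singularities, which exists in all characteristics (Abhyankar, Lipman). By the projection formula $q(x,y)=c\,\pi^*(x|_S)\cdot\pi^*(y|_S)$. This is the pullback to $V$ of a positive multiple of the intersection form of $S'$, which has exactly one positive eigenvalue by the Hodge index theorem. $\square$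

**Lemma 2.** *If $x\in V$ is nef and nonzero and $H$ is ample, then $x\cdot H^{d-1}>0$. Consequently, for a norm on $V$ there is a constant $C_0$, depending on $H$, with*
$$\|x\|\le C_0\;x\cdot H^{d-1}\quad\text{for all nef }x. \tag{6}$$

*Proof.* We bound $x\cdot C$ for each irreducible curve $C$. For $m\gg0$ the sheaf $I_C(mH)$ is globally generated, so the members of $|mH|$ containing $C$ have exactly $C$ in common. Intersect $d-1$ general such members one after the other. As long as the dimension is at least $2$, no component of the current intersection lies in $C$, so the next general member contains no component. Thus the dimension drops by one each time and we obtain an effective $1$-cycle, whose support is the whole intersection. It contains $C$, so $C$ occurs with positive multiplicity. As $x$ is nef, $0\le x\cdot C\le m^{d-1}\,x\cdot H^{d-1}$. If $x\cdot H^{d-1}=0$, then $x\cdot C=0$ for all $C$, that is, $x=0$. For (6), the nef classes of norm $1$ form a compact set on which the continuous function $x\mapsto x\cdot H^{d-1}$ is positive, hence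 bounded below by some $1/C_0>0$. $\square$

## 3. One polynomial that carries the volume growth

Let $f$ have zero entropy, with $\deg_1(f^n)\asymp n^k$.

**Step 1: a power of $f$ acts unipotently.** The purpose is to make $(f^n)^*$ polynomial in $n$. For $a$ nef choose $c>0$ with $cH_X-a$ nef. Then by (6) for $H_X$
$$\|(f^n)^*a\|\le C_0\,(f^n)^*a\cdot H_X^{d-1}\le C_0c\,\deg_1(f^n)=O(n^k).$$
Nef classes span $V$, so $\|(f^n)^*|_V\|=O(n^k)$ and all eigenvalues of $f^*|_V$ have modulus $\le1$. Since $f^*$ is an automorphism of the lattice $N^1(X)$, its eigenvalues are nonzero algebraic integers all of whose conjugates have modulus $\le1$. By Kronecker's theorem they are roots of unity. Fix $M\ge1$ such that $g=f^M$ acts unipotently on $V$.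

**Step 2: the polynomial $P$.** The volume becomes a sum of the values of a polynomial. Put $H=\sum_{r=0}^{M-1}(f^r)^*H_X$, an ample class. Writing each exponent in (1) as $iM+r$ gives $\operatorname{Vol}(\Gamma_{nM})=\bigl(\sum_{i=0}^{n-1}(g^i)^*H\bigr)^d$. Let $N=\log(g^*|_V)$, which is nilpotent, and set
$$h(s)=e^{sN}H,\qquad P(s_1,\dots,s_d)=h(s_1)\cdots h(s_d).$$
Then $h$ and $P$ are polynomial, and $h(a)=(g^a)^*H$ is an integral ample class for $a\in\mathbb Z$. Expanding,
$$\operatorname{Vol}(\Gamma_{nM})=\sum_{a\in\{0,\dots,n-1\}^d}P(a). \tag{7}$$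

*Example.* On $E^2$ with one Jordan block no power is needed: $(u^a)^*H=\theta_{(1,a)}+\theta_{(0,1)}$ is already polynomial in $a$ when paired with such classes, and (2) gives $P(a,b)=(a-b)^2+1+1+0=(a-b)^2+2$. Summing over $0\le a,b<n$ gives $\frac{n^2(n^2-1)}6+2n^2=\frac{n^2(n^2+11)}6$, as before. On $E^3$ with blocks $2+1$, the same computation gives $P=\sum_{i<j}(s_i-s_j)^2+6$.

**Step 3: the first properties of $P$.** $P$ is symmetric. It is positive on $\mathbb Z^d$ by ampleness. It is translation invariant: for $c\in\mathbb Z$ we have $h(s+c)=(g^c)^*h(s)$, and $(g^c)^*$ preserves intersection numbers, so $P(s_1+c,\dots,s_d+c)=P(s)$. Both sides are polynomial in $c$, so this holds for all real $c$. Equivalently, $\sum_i\partial_iP=0$.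

For a nonzero polynomial $Q$ we write $Q^{\rm top}$ for its homogeneous part of top degree.

**Lemma 3.** *$\operatorname{plov}(f)=d+\deg P$, and the limsup is a limit.*

*Proof.* Let $D=\deg P$ and $Q=P^{\rm top}$. For $a\in\mathbb Z^d$, $Q(a)=\lim_{T\to\infty}T^{-D}P(Ta)\ge0$ with $T\in\mathbb N$. By homogeneity $Q\ge0$ on $\mathbb Q^d$, hence on $\mathbb R^d$. As $Q\ne0$, $I=\int_{[0,1]^d}Q>0$. In (7) the terms of $P$ of degree $<D$ contribute $O(n^{D+d-1})$, while $\sum_aQ(a)=n^D\sum_aQ(a/n)=n^{D+d}(I+o(1))$ is a Riemann sum. So $\operatorname{Vol}(\Gamma_{nM})=n^{D+d}(I+o(1))$. By (1), $\operatorname{Vol}(\Gamma_n)$ is nondecreasing in $n$, since enlarging $n$ adds products of nef classes. Comparing with the neighboring multiples of $M$, we get $\log\operatorname{Vol}(\Gamma_n)/\log n\to D+d$. $\square$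

**Lemma 4.** *$\deg_{s_1}P=k$.*

*Proof.* Let $k'$ be maximal with $N^{k'}H\ne0$, so $\deg_{s_1}P\le k'$. The class $N^{k'}H/k'!=\lim_nn^{-k'}(g^n)^*H$ is a limit of nef classes, hence nef, and nonzero. By Lemma 2, $N^{k'}H\cdot H^{d-1}>0$. This number over $k'!$ is the coefficient of $s^{k'}$ in $P(s,0,\dots,0)=h(s)\cdot H^{d-1}$. So $\deg_{s_1}P=k'$ and $(g^n)^*H\cdot H^{d-1}\asymp n^{k'}$. For $c\gg0$ the classes $cH_X-H$ and $cH-H_X$ are ample, so replacing $H$ by $H_X$ in all $d$ places changes the number by a factor at most $c^d$ either way. Thus $\deg_1(f^{Mn})\asymp n^{k'}$. It is also $\asymp(Mn)^k\asymp n^k$, so $k'=k$. $\square$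

The problem is now to bound the total degree $D$ of a symmetric, translation invariant, positive polynomial.

## 4. The degree count and the polynomial that survives it in dimension four

The sensible first move is to bound $D$ in terms of the degree $k$ in each single variable. Trivially $D\le dk$, and translation invariance halves this.

**Lemma 5.** *Let $Q\ne0$ be a homogeneous translation invariant polynomial of degree $D$ in $m$ variables, of degree $\le k$ in each variable. Then $D\le mk/2$.*

*Proof.* The idea is that $Q$ is killed by a raising operator of an $\mathfrak{sl}_2$-action, so its weight cannot be negative. Let $U$ be the finite-dimensional space of polynomials of degree $\le k$ in each of the $m$ variables, and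
$$e=\sum\partial_i,\qquad\eta=\sum(k-2s_i\partial_i),\qquad\phi=\sum(ks_i-s_i^2\partial_i).$$
In one variable $(ks-s^2\partial)s^j=(k-j)s^{j+1}$, which vanishes for $j=k$, so $\phi$ preserves $U$. So do $e$ and $\eta$. Operators in different variables commute, and in one variable $[\partial,ks-s^2\partial]=k-2s\partial$ and $[s\partial,ks-s^2\partial]=ks-s^2\partial$. Hence $[e,\phi]=\eta$ and $[\eta,\phi]=-2\phi$. We have $eQ=0$ and, by Euler's formula, $\eta Q=\lambda Q$ with $\lambda=mk-2D$. Therefore $\eta\phi^jQ=(\lambda-2j)\phi^jQ$, and moving $e$ to the right,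
$$e\phi^nQ=\sum_{j=0}^{n-1}\phi^{n-1-j}\,\eta\,\phi^jQ=\sum_{j=0}^{n-1}(\lambda-2j)\,\phi^{n-1}Q=n(\lambda-n+1)\,\phi^{n-1}Q .$$
If $\lambda<0$, the scalars $n(\lambda-n+1)$, $n\ge1$, are all nonzero, so $\phi^nQ\ne0$ for all $n$ by induction. But $\phi^nQ\in U$ is homogeneous of degree $D+n$, which is impossible for $D+n>mk$. So $\lambda\ge0$. $\square$

For instance $\prod_{i<j}(s_i-s_j)^2$ in $m$ variables has $k=2(m-1)$ and $D=m(m-1)$, so equality can hold.

Apply this to $P^{\rm top}$, which is translation invariant because the part of degree $D-1$ of $\sum\partial_iP=0$ is $\sum\partial_iP^{\rm top}=0$. We get $D\le dk/2$, so $\operatorname{plov}(f)\le d(k/2+1)$. Take for granted for the moment that $k$ is even and at most $2d-2$ (we prove it in Section 8). Then $k=2d-2$ gives $\operatorname{plov}\le d^2$, and $k\le2d-4$ gives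
$$\operatorname{plov}(f)\le d(d-1),$$
which exceeds the wanted $(d-1)^2+1$ by $d-2$. For $d=2$ there is no loss. For $d=3$ we have $6$ instead of $5$, but $D$ is even, since $P^{\rm top}(-s)=(-1)^DP^{\rm top}(s)$ and $P^{\rm top}\ge0$ is nonzero. So $D\le3$ improves to $D\le2$ and the bound is $5$. For $d=4$ the count leaves the value $12$, that is, $k=4$ and $D=8$.

No further use of symmetry, translation invariance and positivity alone can exclude this. Consider the sum over the three $4$-cycles on $\{1,2,3,4\}$:
$$\begin{aligned}R={}&(s_1-s_2)^2(s_2-s_3)^2(s_3-s_4)^2(s_4-s_1)^2\\&+(s_1-s_2)^2(s_2-s_4)^2(s_4-s_3)^2(s_3-s_1)^2\\&+(s_1-s_3)^2(s_3-s_2)^2(s_2-s_4)^2(s_4-s_1)^2 .\end{aligned}$$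
It is symmetric, translation invariant and nonnegative, of degree $4$ in each variable and of total degree $8$. So a property of $P$ not yet used has to come in: the Hodge index theorem.

## 5. The Hodge index theorem as a condition on coefficients

**Definition.** For $m\ge1$ let $\mathcal P_m$ be the set of nonzero real polynomials $Q(s_1,\dots,s_m)$ such that

- (P1) $Q$ is symmetric;
- (P2) $Q(s_1+c,\dots,s_m+c)=Q(s)$ for all $c$, i.e. $\sum_i\partial_iQ=0$;
- (P3) $Q\ge0$ on $\mathbb Z^m$;
- (P4) if $m\ge2$: for all $r\ge1$, $a_1,\dots,a_r\in\mathbb Z$ and $b\in\mathbb Z^{m-2}$, the matrix $\bigl(Q(a_i,a_j,b)\bigr)_{i,j}$ has at most one positive eigenvalue.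

**$P$ belongs to $\mathcal P_d$.** (P1)–(P3) are Step 3 of Section 3. For (P4), $P(a_i,a_j,b)=h(a_i)\cdot h(a_j)\cdot h(b_1)\cdots h(b_{d-2})$ is a Gram matrix for the form of Lemma 1 with the ample classes $h(b_1),\dots,h(b_{d-2})$.

It is easier to test (P4) on coefficients than on values.

**Lemma 6.** *Let $Q\in\mathcal P_m$, $m\ge2$, $k=\deg_{s_1}Q$, and write $Q(s,t,b)=\sum_{i,j=0}^kC_{ij}(b)s^it^j$ with $b=(s_3,\dots,s_m)$. For every $b\in\mathbb Z^{m-2}$ the symmetric matrix $C(b)$ has at most one positive eigenvalue.*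

*Proof.* Choose distinct integers $a_0,\dots,a_k$ and let $W=(a_p^i)_{p,i}$, an invertible Vandermonde matrix. Then $\bigl(Q(a_p,a_q,b)\bigr)_{p,q}=W\,C(b)\,W^T$, so $C(b)$ is congruent to a matrix as in (P4). $\square$

*Example.* For $m=2$, $Q=\alpha(s-t)^2+\beta$ with $\alpha,\beta\ge0$ not both zero has $C=\begin{pmatrix}\beta&0&\alpha\\0&-2\alpha&0\\\alpha&0&0\end{pmatrix}$. It has at most one positive eigenvalue: if $\alpha>0$, the eigenvalues are $-2\alpha$ and two numbers with product $-\alpha^2$; if $\alpha=0$, they are $\beta,0,0$. By the identity in the proof (with $W$ any matrix $(a_p^i)$) the matrices $(Q(a_i,a_j))$ are pulled back from $C$, so $Q\in\mathcal P_2$. On the other hand $(s-t)^4$ has antidiagonal $C$ with entries $1,-4,6,-4,1$, hence eigenvalues $6,\pm4,\pm1$: three positive ones. So $(s-t)^4\notin\mathcal P_2$.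

The class $\mathcal P$ is useful because it survives taking top parts and leading coefficients.

**Lemma 7.** *Let $Q\in\mathcal P_m$.*

*(i) $Q^{\rm top}\in\mathcal P_m$.*

*(ii) If $m\ge2$, $k=\deg_{s_1}Q$ and $A_k(s_2,\dots,s_m)$ is the coefficient of $s_1^k$ in $Q$, then $k$ is even and $A_k\in\mathcal P_{m-1}$.*

*Proof.* (i) (P1) is clear. (P2) is the part of degree $\deg Q-1$ of $\sum\partial_iQ=0$. (P3) and (P4) follow from $Q^{\rm top}(a)=\lim_{T\to\infty}T^{-\deg Q}Q(Ta)$, $T\in\mathbb N$, because both conditions are closed under limits and $Ta$ is integral.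

(ii) (P1) is clear. (P2): compare the coefficients of $s_1^k$ in $Q(s_1+c,\dots,s_m+c)=Q(s)$; on the left it is $A_k(s_2+c,\dots,s_m+c)$. (P3): for $a\in\mathbb Z^{m-1}$, $A_k(a)=\lim_{n\to+\infty}n^{-k}Q(n,a)\ge0$. Letting $n\to-\infty$ instead, we get $(-1)^kA_k(a)\ge0$. If $k$ were odd, $A_k$ would vanish on $\mathbb Z^{m-1}$, hence identically, a contradiction. (P4), needed for $m-1\ge2$: by symmetry $A_k(a_i,a_j,b)=\lim_{n\to+\infty}n^{-k}Q(a_i,a_j,b,n)$ for $b\in\mathbb Z^{m-3}$, a limit of matrices as in (P4) for $Q$. $\square$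

**The polynomial $R$ is not in $\mathcal P_4$.** The coefficient of $s_1^4$ in $R$ is
$$(s_2-s_3)^2(s_3-s_4)^2+(s_2-s_4)^2(s_4-s_3)^2+(s_3-s_2)^2(s_2-s_4)^2 .$$
If $R$ were in $\mathcal P_4$, this would be in $\mathcal P_3$. Put $s_2=s$, $s_3=t$, $s_4=0$: it becomes
$$(s-t)^2(s^2+t^2)+s^2t^2=s^4-2s^3t+3s^2t^2-2st^3+t^4 .$$
Its coefficient matrix is antidiagonal with entries $1,-2,3,-2,1$ and has eigenvalues $3,\pm2,\pm1$. Three are positive, contradicting Lemma 6. Here the degree in the first variable is $4$ for $R$ and $4$ for the coefficient just computed, and then the coefficient of $s_2^4$ in that is the constant $1$, of degree $0$. The fall from $4$ to $0$ is what the Hodge index theorem forbids, as we now prove in general.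

## 6. Orthogonal isotropic vectors: the degree falls by at most two

Here is the mechanism in the case $m=2$. There $Q=q(s-t)$ with $q$ of degree $k$. If $k\ge3$, the basis vectors $\epsilon_k,\epsilon_{k-1}$ are isotropic for the form $C$ and orthogonal, since $C_{ij}=0$ for $i+j>k$. In a form with at most one positive eigenvalue this forces row $k-1$ of $C$ to be a multiple of row $k$. But row $k$ has only the entry $C_{k0}$, while $C_{k-1,1}=-k\,C_{k0}\ne0$ by translation invariance. So $k\le2$. In more variables only semi-positivity of $\epsilon_{k-1}$ is available, and (P3) supplies it.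

**Lemma 8.** *Let $Q\in\mathcal P_m$, $m\ge2$, $k=\deg_{s_1}Q$, $A_k$ the coefficient of $s_1^k$, and $l=\deg_{s_2}A_k$. Then $l\le k\le l+2$.*

*Proof.* By symmetry $l\le\deg_{s_2}Q=k$. Suppose $l\le k-3$; in particular $k\ge3$. Write $t=s_2$, $b=(s_3,\dots,s_m)$ (empty if $m=2$), and
$$Q(s,t,b)=\sum_{i,j=0}^kC_{ij}(b)s^it^j,\qquad A_i(t,b)=\sum_jC_{ij}(b)t^j .$$

**Step 1: the vector $\epsilon_{k-1}$ is not negative.** By definition of $l$, $C_{kj}=0$ for $j>l$, so $C_{k,k}=C_{k,k-1}=C_{k,k-2}=0$. Hence $Q(s,s,b)$ has degree $\le2k-2$ in $s$, and its coefficient of $s^{2k-2}$ is $2C_{k,k-2}+C_{k-1,k-1}=C_{k-1,k-1}(b)$. For $b\in\mathbb Z^{m-2}$ this is $\lim_{n\to\infty}n^{-(2k-2)}Q(n,n,b)\ge0$ by (P3).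

**Step 2: row $k-1$ is a multiple of row $k$.** The polynomial $C_{kl}$ is nonzero, so the $b\in\mathbb Z^{m-2}$ with $C_{kl}(b)\ne0$ are Zariski dense: if $F$ vanishes at all of them, then $F\,C_{kl}$ vanishes on $\mathbb Z^{m-2}$, so $F=0$. Fix such a $b$. Let $B$ be the bilinear form of $C(b)$ on $\mathbb R^{k+1}$ with basis $\epsilon_0,\dots,\epsilon_k$; by Lemma 6 it has at most one positive eigenvalue. Put
$$e=\epsilon_k,\qquad x=\epsilon_{k-1},\qquad y=\epsilon_l/C_{kl}(b).$$
Then $B(e,e)=B(e,x)=0$, $B(e,y)=1$ and $B(x,x)\ge0$. The plane $\langle e,y\rangle$ has Gram determinant $-1$, hence signature $(1,1)$. So $\mathbb R^{k+1}$ is the direct sum of $\langle e,y\rangle$ and its orthogonal complement, and $B$ is negative semidefinite on $\langle e,y\rangle^\perp$, because otherwise there would be a positive definite plane. Set $x'=x-B(x,y)e$. Then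
$$B(x',e)=0,\qquad B(x',y)=B(x,y)-B(x,y)=0,\qquad B(x',x')=B(x,x)\ge0 .$$
So $x'\in\langle e,y\rangle^\perp$ and $B(x',x')=0$. By the Cauchy–Schwarz inequality for a semidefinite form, $x'$ is orthogonal to all of $\langle e,y\rangle^\perp$. It is also orthogonal to $e$ and $y$, so it lies in the radical of $B$. The equation $B(x',\epsilon_j)=0$ reads $C_{k-1,j}(b)=B(x,y)C_{kj}(b)$, with $B(x,y)=C_{k-1,l}(b)/C_{kl}(b)$. Hence
$$C_{k-1,j}(b)\,C_{kl}(b)=C_{k-1,l}(b)\,C_{kj}(b)\qquad\text{for all }j. \tag{8}$$
This holds on a Zariski dense set of $b$, so (8) is an identity of polynomials.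

**Step 3: the multiple is a constant.** Multiply (8) by $t^j$ and sum: $A_{k-1}(t,b)/A_k(t,b)=C_{k-1,l}(b)/C_{kl}(b)$ as rational functions. The right side does not involve $t=s_2$, and the left side is symmetric in $s_2,\dots,s_m$. So the ratio involves none of these variables and $A_{k-1}=cA_k$ with a constant $c$.

**Step 4: translation invariance forbids this.** Put $\mathcal E=\sum_{i\ge2}\partial_i$. In $(\partial_1+\mathcal E)Q=0$ the coefficient of $s_1^k$ gives $\mathcal EA_k=0$, and that of $s_1^{k-1}$ gives $kA_k+\mathcal EA_{k-1}=0$. But $\mathcal EA_{k-1}=c\,\mathcal EA_k=0$, so $kA_k=0$. As $k\ge3$ and $A_k\ne0$, this is a contradiction. $\square$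

## 7. Degree sequences and the dichotomy $k_{d-1}\in\{0,2\}$

**Definition.** For $Q\in\mathcal P_m$ put $Q^{(0)}=Q$. For $i=1,\dots,m$ let $k_i$ be the degree of $Q^{(i-1)}(s_i,\dots,s_m)$ in $s_i$, and let $Q^{(i)}(s_{i+1},\dots,s_m)$ be the coefficient of $s_i^{k_i}$. The sequence $k_1,\dots,k_m$ is the *degree sequence* of $Q$.

For example $\prod_{i<j}(s_i-s_j)^2$ has coefficient $\prod_{2\le i<j}(s_i-s_j)^2$ at $s_1^{2(m-1)}$, so its sequence is $2(m-1),\dots,4,2,0$. The polynomial $\sum_{i<j}(s_i-s_j)^2$ in three variables has sequence $2,0,0$.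

**Step 1: the constraints.** By Lemma 7, $Q^{(i)}\in\mathcal P_{m-i}$ for $i<m$. A translation invariant polynomial in one variable is constant, so $k_m=0$. With the evenness in Lemma 7 and with Lemma 8 applied to $Q^{(i-1)}$ we obtain
$$k_i\text{ even},\qquad0\le k_i-k_{i+1}\le2,\qquad k_m=0. \tag{9}$$
The monomial $s_1^{k_1}\cdots s_m^{k_m}$ occurs in $Q$, with coefficient the nonzero constant $Q^{(m)}$. Hence
$$\deg Q\ge\sum_ik_i,\qquad\text{with equality if }Q\text{ is homogeneous.} \tag{10}$$
If $Q$ is homogeneous, then $Q^{(i-1)}$ is homogeneous of degree $\sum_{l\ge i}k_l$, in $m-i+1$ variables, of degree $k_i$ in each by symmetry. Lemma 5 gives, for every $i$,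
$$\sum_{l\ge i}k_l\le\tfrac12(m-i+1)\,k_i. \tag{11}$$

The combination is needed, as $d=4$ with $k_1=4$ shows. The sequence $4,4,2,0$ obeys (9) but has sum $10>8$, against (11) with $i=1$. The sequence $4,2,2,0$ obeys (9) and has sum $8$, allowed by (11) with $i=1$; it is excluded only by (11) with $i=2$, where $4>3$. So Lemma 5 has to be used on every tail, starting from the end of the sequence.

**Step 2: proof of Theorem A.** By Lemma 3, $\operatorname{plov}(f)=d+D$ with $D=\deg P$. We bound $D$. Let $Q=P^{\rm top}$, which lies in $\mathcal P_d$ by Lemma 7, and let $k_1\ge\dots\ge k_d=0$ be its degree sequence. By (10), $D=\sum k_i$, and by (9), $k_{d-1}\in\{0,2\}$.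

**Case 1: $k_{d-1}=0$.** By (9), $k_i\le2(d-1-i)$ for $i\le d-1$. So
$$D\le\sum_{i=1}^{d-1}2(d-1-i)=(d-1)(d-2),\qquad\operatorname{plov}(f)\le(d-1)(d-2)+d=(d-1)^2+1.$$

**Case 2: $k_{d-1}=2$.** We claim $k_i=2(d-i)$ for all $i$. If not, let $i$ be the largest index where this fails. It holds for $i=d$ and $i=d-1$, so $i\le d-2$. Put $j=d-i-1\ge1$. Then $k_{i+1}=2j$, and (9) gives $k_i\in\{2j,2j+2\}$. Since $k_i\ne2(d-i)=2j+2$, we have $k_i=2j$. Therefore
$$\sum_{l\ge i}k_l=2j+\bigl(2j+(2j-2)+\dots+2+0\bigr)=2j+j(j+1)=j(j+3).$$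
But (11), with $d-i+1=j+2$ variables, gives $\sum_{l\ge i}k_l\le\frac12(j+2)\cdot2j=j(j+2)$. This is a contradiction, because $j\ge1$. So the claim holds, $D=\sum_{i=1}^d2(d-i)=d(d-1)$, and $\operatorname{plov}(f)=d^2$.

Thus $\operatorname{plov}(f)=d^2$ or $\operatorname{plov}(f)\le(d-1)^2+1$, and Theorem A is proved. $\blacksquare$

## 8. How $\deg_1(f^n)\asymp n^k$ controls $\operatorname{plov}(f)$: Theorem B

**Step 1: $k$ is even and at most $2d-2$.** We read off the degree sequence $k_1^P\ge\dots\ge k_d^P=0$ of $P\in\mathcal P_d$ itself, rather than of its top part. By Lemma 4, $k_1^P=k$. By (9), $k=2\kappa$ is even and $k\le2(d-1)$, so $\kappa\le d-1$.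

**Step 2: integrality and parity.** By Lemma 3, $\operatorname{plov}(f)=d+D$ and the limsup is a limit. By (9) and (10) for $P^{\rm top}$, $D$ is a sum of even integers. This is part 1.

**Step 3: the two bounds.** For the lower bound, (9) gives $k_i^P\ge\max(0,2\kappa-2(i-1))$. Since $\kappa+1\le d$, all the terms $2\kappa,2\kappa-2,\dots,2,0$ are available, and (10) gives $D\ge\sum_ik_i^P\ge\kappa(\kappa+1)$. So $\operatorname{plov}(f)\ge d+\kappa(\kappa+1)=(\kappa+1)^2+(d-\kappa-1)$. For the upper bound, $P^{\rm top}$ has degree $\le k$ in each variable, so Lemma 5 gives $D\le dk/2=d\kappa$ and $\operatorname{plov}(f)\le(\kappa+1)d$.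

**Step 4: the top values.** We go through the possible $k$ to prove part 3. If $k=2d-2$, Step 3 gives $d^2\le\operatorname{plov}(f)\le d^2$. If $k=2d-4$, then $\kappa=d-2$ and Step 3 gives $\operatorname{plov}(f)\ge(d-1)^2+1$. In Case 2 of Section 7, $P^{\rm top}$ has degree $k_1=2d-2>k$ in $s_1$, which is impossible here. So Case 1 applies and $\operatorname{plov}(f)=(d-1)^2+1$. If $k\le2d-6$, then $\kappa\le d-3$ and Step 3 gives $\operatorname{plov}(f)\le d(d-2)=(d-1)^2-1$. By Step 1 these three cases exhaust the possibilities. The values $d^2$, $(d-1)^2+1$ and those $\le(d-1)^2-1$ are disjoint for $d\ge2$, so the implications reverse and we get the equivalences.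

**Step 5: attainment.** It remains to realize the lower bound for all $d\ge2$ and $0\le\kappa\le d-1$. Let $E$ be an elliptic curve over $\mathbf k$ and let $f$ be the automorphism of $X=E^d=E^{\kappa+1}\times E^{d-\kappa-1}$ given by one Jordan block of size $\kappa+1$ on the first factor and the identity on the second. The block sizes are $\kappa+1,1,\dots,1$. By (5), $\deg_1(f^n)\asymp n^{2\kappa}$, so $f$ has zero entropy with $k=2\kappa$, and
$$\operatorname{plov}(f)=(\kappa+1)^2+(d-\kappa-1).$$
This completes part 2. Taking $\kappa=d-1$ and $\kappa=d-2$ gives the values $d^2$ and $(d-1)^2+1$ for every $d\ge2$, so neither end of the interval in Theorem A can be moved outward. $\blacksquare$
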